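# Small width without small spread: graph-decompositions modelled on minors

A tree-decomposition cuts a graph into bags arranged along a tree. Here the tree may be replaced by an arbitrary graph $H$. Two things can then be measured: how large the bags are, and how far a single vertex is smeared out over $H$. Suppose the bags are small. Can we replace $H$ by a minor of $H$ so that the bags stay reasonably small and no vertex is smeared out far? If $H$ is a forest, this is always possible, by a short argument. We prove that first and then ask what happens when $H$ has cycles.

## Bags, width and spread

All graphs are finite and simple. Minors are formed by deleting vertices and edges and contracting edges; loops and parallel edges that arise are discarded. We write $d_G$ for distance in $G$ and $B_G(x,\rho)=\{y: d_G(x,y)\le\rho\}$.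

**Definition (graph-decomposition).** A *graph-decomposition* of $G$ *modelled on* $H$, or an *$H$-decomposition*, is a pair $(H,\mathcal V)$ with $\mathcal V=(V_h)_{h\in V(H)}$ a family of *bags* $V_h\subseteq V(G)$ such that every vertex and every edge of $G$ lies in some $G[V_h]$, and for every $v\in V(G)$ the induced subgraph
$$H_v:=H[\{h\in V(H): v\in V_h\}]$$
is connected (and hence nonempty).

For example, let $G$ be a path $v_1v_2\dots v_m$ with $m\ge 3$, let $H$ be a path $h_1\dots h_{m-1}$, and put $V_{h_i}=\{v_i,v_{i+1}\}$. Then $H_{v_i}$ is the edge $h_{i-1}h_i$ for $1<i<m$ and a single node for $i=1,m$.

**Definition (honest).** The decomposition is *honest* if every bag is nonempty and $V_h\cap V_{h'}\ne\emptyset$ for every edge $hh'$ of $H$.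

The path example is honest. If $G$ has two vertices and no edge, and $H$ is a single edge whose two bags are the two singletons, we get a decomposition that is not honest.

**Definition (outer-radial width).** The *outer-radial width* is the least integer $\rho$ such that for every $h\in V(H)$ there is a vertex $c_h\in V(G)$ with $V_h\subseteq B_G(c_h,\rho)$.

The distance is that of $G$, not that of $G[V_h]$. In a star, the set of all leaves is a bag of radius at most $1$, although it induces no edges. In the path example the width is $1$. Two vertices in a common bag always have distance at most $2\rho$ in $G$; we use this constantly.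

**Definition (radial spread).** The *radial spread* is the largest radius of a subgraph $H_v$, $v\in V(G)$, measured inside $H_v$: the radius of $H_v$ is the least $\rho$ such that some node $c\in V(H_v)$ satisfies $d_{H_v}(c,h)\le\rho$ for all $h\in V(H_v)$.

Small width says nothing about spread. Let $G$ be a single vertex $v$, let $H$ be a path with $2\ell$ edges, and let every bag be $\{v\}$. The width is $0$ and the spread is $\ell$. Of course, here we should have contracted $H$ to a point. That is why a minor of $H$ is allowed in the following question, taken from Albrechtsen, Diestel, Elm, Fluck, Jacobs, Knappe and Wollan, "A structural duality for path-decompositions into parts of small radius", arXiv:2307.08497 (2023):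

> Given an integer $r\ge1$, is there an integer $R$, depending only on $r$, such that whenever $G$ has a graph-decomposition modelled on $H$ of outer-radial width at most $r$, it also has an honest graph-decomposition modelled on a minor $H'$ of $H$ whose outer-radial width and radial spread are both at most $R$?

Two observations about arbitrary decompositions will be used several times.

**Observation 1 (cleaning).** *Delete from $H$ all nodes with empty bags and all edges $hh'$ with $V_h\cap V_{h'}=\emptyset$. The result is an honest decomposition of $G$, modelled on a subgraph of $H$, with the same subgraphs $H_v$, the same spread, and no larger width.* Indeed, a node of $H_v$ has $v$ in its bag, and an edge of $H_v$ has $v$ in both of its bags, so no node or edge of any $H_v$ is deleted. The nonempty bags remain, so $G$ is still covered.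

**Observation 2 (connected unions).** *If $W\subseteq V(G)$ and $G[W]$ is connected, then $\bigcup_{w\in W}H_w$ is a connected subgraph of $H$.* Each $H_w$ is connected. If $ww'$ is an edge of $G[W]$, it lies in some $G[V_h]$, so $h$ is a node of both $H_w$ and $H_{w'}$.

## When $H$ is a forest, layers by distance work

**Theorem 3.** *If $G$ has a decomposition of outer-radial width $\le r$ modelled on a forest $H$, then $G$ has an honest decomposition modelled on a minor of $H$ with outer-radial width $\le 5r$ and radial spread $\le 1$. (Spread $0$ is impossible in general.)*

The plan is to cut $H$ into layers according to how far the bags are from a fixed vertex of $G$, and to contract the connected pieces of the layers.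

**Step 1: reduce to a tree.** By Observation 1 we may assume that the decomposition is honest; its model is still a forest. Each bag lies in one component of $G$, because it lies in a ball. Bags of adjacent nodes intersect, so all bags over one component of $H$ lie in the same component of $G$. Conversely, for a component $C$ of $G$, the nodes whose bags lie in $C$ are exactly the nodes of $\bigcup_{v\in C}H_v$, which is connected by Observation 2. So components of $H$ correspond bijectively to components of $G$, and we may treat each pair separately. From now on $G$ is connected and $H$ is a tree.

**Step 2: define the layers, and see that they respect the tree order.** Root $H$ at a node $h_0$, fix $v_0\in V_{h_0}$, and put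
$$d(h)=\min_{v\in V_h}d_G(v_0,v).$$
Let $h$ be a node, let $m=d(h)$, choose $v\in V_h$ with $d_G(v_0,v)=m$, and let $v=v_m,v_{m-1},\dots,v_0$ be a shortest path in $G$, so $d_G(v_0,v_i)=i$. By Observation 2, $\bigcup_iH_{v_i}$ is connected. It contains $h$ and $h_0$. Since $H$ is a tree, it contains the whole path $hHh_0$. Hence
$$\text{for every node } t \text{ on } hHh_0 \text{ there is an } i \text{ with } v_i\in V_t,\ \text{ and so } d(t)\le i\le m. \tag{1}$$
In particular $d$ is non-decreasing along paths leading away from $h_0$.

Let $D=2r+1$ and call $\{h: jD\le d(h)<(j+1)D\}$ the *$j$-th layer*. Let $H'$ arise from $H$ by contracting every component $K$ of every $H[\text{layer}]$ to a node, with bag $V_K=\bigcup_{h\in K}V_h$. Then $H'$ is a minor of $H$ and a tree. The parts cover $G$ because the old ones did. The nodes $K$ with $v\in V_K$ are those meeting $H_v$, so $H'_v$ is the image of $H_v$ and is connected. Bags are nonempty, and an edge of $H'$ comes from an edge of $H$, whose bags intersect. So this is an honest decomposition of $G$.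

**Step 3: bound the width.** Let $K$ be a component of the $j$-th layer and let $t$ be its node closest to $h_0$. Since $K$ is a subtree, $t$ lies on the path $hHh_0$ for every $h\in K$. Let $h\in K$ and $u\in V_h$. Take $m$, $v$ and $v_i\in V_t$ as in (1). Since $v_i\in V_t$ has distance $i$ from $v_0$, we have $i\ge d(t)\ge jD$. Also $m=d(h)\le(j+1)D-1$. Hence $d_G(v,v_i)=m-i\le D-1=2r$. Writing $V_t\subseteq B_G(c_t,r)$,
$$d_G(u,c_t)\le d_G(u,v)+d_G(v,v_i)+d_G(v_i,c_t)\le 2r+2r+r=5r .$$
So $V_K\subseteq B_G(c_t,5r)$.

**Step 4: bound the spread.** If $h\in H_v$, all vertices of $V_h$ are within $2r$ of $v$, so $d_G(v_0,v)-2r\le d(h)\le d_G(v_0,v)$. These are $2r+1=D$ consecutive integers, so $H_v$ meets at most two layers, and if two then consecutive ones. Root $H'$ at the node containing $h_0$. Along each edge of $H'$ away from the root the layer index does not decrease, by Step 2, and it changes, because adjacent components of the same layer would be one component. So it strictly increases. The subtree $H'_v$ therefore consists of its top node and some children of that node; a grandchild would lie at least two layers further out. Its radius is at most $1$.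

**Step 5: spread $0$ cannot be had in general.** Let $G$ be connected, and suppose every $H'_v$ is a single node. Adjacent vertices share a bag, so they have the same node. Hence $V(G)$ is contained in one bag. If $G$ is a long path, that bag has large radius, although $G$ has a path-decomposition of outer-radial width $1$, as we saw. This proves Theorem 3. $\square$

So for forests $R=5r$ works. What changes if $H$ has cycles?

## Layers over a graph with cycles, and the case of one cycle

The only place where the proof needed a tree is the passage from a connected set containing $h$ and $h_0$ to the path $hHh_0$, and with it the node $t$ of $K$ that guards the way to $h_0$ for all $h\in K$ at once. With cycles there is no such node, and the width bound of Step 3 breaks.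

Here is an example. Take a wheel with rim $w_1\dots w_n$, replace each spoke by a path of length $m\ge1$, and call the result $G$; assume $n\ge \max(3,2m)$. Let $H=G$ and $V_h=B_G(h,1)$, a decomposition of width $1$ with $H_v=G[B_G(v,1)]$. Let $h_0=v_0$ be the hub. Every rim vertex has distance $m$ from the hub, so all rim nodes have $d(h)=m-1$. They lie in one layer and are joined up along the rim, so one contracted bag contains the whole rim. Its radius is at least $m$. To see this, let $c$ be a vertex of $G$. If $c$ is the hub, every rim vertex is at distance $m$. Otherwise $c$ lies on the spoke path ending at some $w_i$; choose a rim vertex $w$ at rim distance $\lfloor n/2\rfloor\ge m$ from $w_i$. A path from $c$ to $w$ through the hub has length at least $m$. A path avoiding the hub becomes, after collapsing spokes to their rim ends, a walk on the rim from $w_i$ to $w$, so it has length at least $m$ too.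

In this example the original decomposition was already good, since its spread is $1$. Only the method has failed. Cycles as such are not an obstacle, either, as the next example shows.

**One long cycle.** Let $H=C_n$ with $n=mk$, $m\ge4$, $k\ge1$. Let $G$ be the graph on $V(H)$ in which two distinct vertices are adjacent when their distance in $H$ is at most $2k$, and let $V_h=B_H(h,k)$. Any two vertices at distance at most $2k$ in $H$ lie in a common bag, and $H_v=H[B_H(v,k)]$ is a path with $2k+1$ nodes (note $2k+1<n$), so the spread is $k$. Since $V_h\subseteq B_G(h,1)$, the width is at most $1$. Now contract: cut $H$ into $m$ arcs of $k$ vertices each, contract each arc, and unite bags. The new model is $C_m$. An arc has a vertex $c$ within distance $k$ of all its vertices, so the new bag lies in $B_H(c,2k)=B_G(c,1)$ and the width is still at most $1$. The nodes of $H'_v$ are the arcs meeting the interval $B_H(v,k)$ of $2k+1$ vertices. If the interval met four or more consecutive arcs, it would contain at least two of them entirely and one vertex on each side, $2k+2$ vertices in all. If it wrapped around to start and end in the same arc without being contained in it, it would contain all the other arcs, at least $3k$ vertices, plus two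 more, again too many. So it meets at most three consecutive arcs, and the spread is now at most $1$.

A cycle can be shortened by contraction as much as we like. We now look for graphs $H$ which cannot be shortened.

## A cubic graph of large girth can be contracted by a factor of three at most

For a graph $H$ and an integer $j\ge 1$, the *power* $H^{j}$ has vertex set $V(H)$, and $uv$ is an edge iff $1\le d_H(u,v)\le j$. (Thus $C_5^2=K_5$.) Let us repeat the construction with $H$ connected and cubic, on $n$ vertices: $G=H^{2k}$ and $V_h=B_H(h,k)$.

Contraction to clusters of bounded size, the method that worked for the cycle, now fails, for a reason we can compute. Contract $H$ along a partition of $V(H)$ into connected *clusters*, giving a cluster $K$ the bag $V_K=\bigcup_{h\in K}B_H(h,k)$. Let $H'$ be the contracted graph, let $\sigma$ be the spread, and suppose that the width is at most $\rho$, where $\rho\ge 1$, and that $H$ has girth $g>2k+4k(k+1)\rho$. We claim that $\sigma>k/6$.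

Choose a spanning tree of each cluster and let $F$ be the set of all edges of these trees. As $F$ is acyclic, $|F|\le n-1$, so at least $\frac{3n}{2}-(n-1)=\frac n2+1$ edges lie outside $F$. More than a third of all edges survive.

*Clusters are thin.* Two vertices of a cluster $K$ lie in the bag $V_K$, so they have distance at most $2\rho$ in $G$ and at most $4k\rho$ in $H$. If the spanning tree of $K$ contained a path of length $4k\rho+1$, its ends would also be joined in $H$ by a path of length at most $4k\rho$. The two paths together have at most $8k\rho+1<g$ edges, so their union contains no cycle and is a tree, in which the two paths must coincide. This is a contradiction. So the spanning trees have diameter at most $\delta:=4k\rho$.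

*Average over paths.* As $k<g$, walks of length $k$ in $H$ that never immediately reverse an edge are paths, and there are $3n2^{k-1}$ of them, counted with direction. Each edge lies on exactly $k2^k$ of them: it has $k$ possible positions and two directions, and the remaining $k-1$ steps have two choices each. So the average number of edges outside $F$ on a path of length $k$ is at least
$$\frac{(\frac n2+1)\,k2^k}{3n2^{k-1}}=\frac{(n+2)k}{3n}>\frac k3 .$$
Fix a path $Q$ of length $k$, from $u$ to $v$ say, with more than $k/3$ edges outside $F$.

*No shortcuts.* Let $K_u,K_v$ be the clusters of $u$ and $v$. Since $u\in B_H(u,k)$ and $u\in B_H(v,k)$, both are nodes of $H'_u$, so $j:=d_{H'}(K_u,K_v)\le2\sigma$. Suppose $2\sigma\le k/3$. A shortest $K_u$–$K_v$ path in $H'$ lifts to a walk $W$ in $H$ from $u$ to $v$ with $j$ edges outside $F$ and at most $(j+1)\delta$ edges in $F$. Together $W$ and $Q$ use at most $k+j+(j+1)\delta\le 2k+(k+1)4k\rho<g$ edges. So the edges they use form a tree, $Q$ is the unique path from $u$ to $v$ in it, and $W$ traverses every edge of $Q$. Hence $j>k/3\ge 2\sigma$, a contradiction. $\square$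

This rules out contractions with united bags. The question allows far more: $H'$ may be any minor, and the new bags need have nothing to do with the old ones or with the way $H'$ sits inside $H$. In general there is no set $F$ and no lift of a path in $H'$ to a walk in $H$. The single numerical fact used about $F$ is that at least $\frac n2+1$ edges survive, and $\frac n2+1$ is the cycle rank of $H$. That number can be expressed without reference to $F$.

## Cycle rank, and the answer

**Definition (cycle rank).** $\beta(X)=|E(X)|-|V(X)|+c(X)$, where $c(X)$ is the number of components.

A forest has $\beta=0$, a cycle has $\beta=1$, and a connected cubic graph on $n$ vertices has $\beta=\frac{3n}2-n+1=\frac n2+1$. *If $X$ is a minor of $H$, then $\beta(X)\le\beta(H)$.* To see this, allow loops and parallel edges for a moment. Deleting an edge lowers $|E|$ by one and raises $c$ by at most one; deleting an isolated vertex lowers $|V|$ and $c$ by one each; so deletions, including the discarding of loops and parallel edges, never increase $\beta$. Contracting a non-loop edge lowers $|E|$ and $|V|$ by one and keeps $c$, so it preserves $\beta$.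

**Theorem 4.** *Let $k,\rho\ge1$ be integers, let $H$ be a connected cubic graph of girth $>25k^3\rho$, and let $G=H^{2k}$.*

1. *$G$ has an honest $H$-decomposition of outer-radial width $\le1$ and radial spread $\le k$.*
2. *Every graph-decomposition of $G$ (honest or not) of outer-radial width $\le\rho$, modelled on any graph $H'$ with $\beta(H')\le\beta(H)$, in particular on any minor $H'$ of $H$, has radial spread $>k/3$.*

Cubic graphs of arbitrarily large girth exist (Erdős–Sachs 1963); a component of one is connected and has at least the same girth.

**Corollary 5.** *The answer to the question is no, for every $r\ge1$.*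

*Proof.* Suppose $R$ were as asked for some $r\ge 1$. Increasing $R$ does no harm, so $R\ge1$. Apply Theorem 4 with $k=3R$ and $\rho=R$. By part 1, $G$ has an $H$-decomposition of outer-radial width at most $1\le r$. By part 2, every decomposition modelled on a minor of $H$ with outer-radial width at most $R$ has radial spread $>k/3=R$. This is a contradiction. $\square$

Since $\rho$ is fixed before the girth of $H$ is chosen, Theorem 4 also says that the spread $k$ of the given decomposition cannot be improved by a factor of $3$ or more, however large a width one allows. So the order $k$ is sharp.

**Proof of Theorem 4, part 1.** Let $V_h=B_H(h,k)$. If $d_H(u,v)\le2k$, some $h$ on a shortest $u$–$v$ path has distance at most $k$ to both, so $u,v\in V_h$; thus every edge of $G$ is covered, and $v\in V_v$. The graph $H_v=H[B_H(v,k)]$ is connected of radius at most $k$, because shortest paths of $H$ from $v$ to its nodes stay inside it. For an edge $hh'$ of $H$ we have $h\in V_h\cap V_{h'}$, so the decomposition is honest. Finally $V_h\subseteq B_G(h,1)$. No girth assumption was used. $\square$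

## From a decomposition to a pair of maps

For part 2 we extract from a hypothetical good decomposition two maps, $f:V(H)\to V(H')$ and $p:V(H')\to V(H)$, that are coarsely inverse to each other. All the remaining work is in the following lemma about such maps.

**Lemma 6.** *Let $L\ge1$ and $s,a,b\ge0$ be integers. Let $H$ be a connected cubic graph with girth $g>(L+1)sa+2b+1$, let $X$ be a connected graph with $\beta(X)\le\beta(H)$, and let $f:V(H)\to V(X)$, $p:V(X)\to V(H)$ satisfy*

- (a) *$d_X(f(u),f(v))\le s$ whenever $d_H(u,v)\le L$;*
- (b) *$d_H(p(x),p(x'))\le a$ for every $xx'\in E(X)$;*
- (c) *$d_H(v,p(f(v)))\le b$ for every $v\in V(H)$.*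

*Then $L<3s$.*

In words: $f$ cannot shrink the distance $L$ by a factor of $3$ or more. The constants $a$ and $b$ matter only for the girth.

**Proof of Theorem 4, part 2, from Lemma 6.** Let $(H',\mathcal V')$ be a decomposition of $G$ with $\beta(H')\le\beta(H)$, outer-radial width $\le\rho$ and radial spread $\sigma$, and suppose $\sigma\le k/3$.

**Step 1: make $H'$ honest and connected.** Clean as in Observation 1. This changes neither the $H'_v$ nor the spread, increases neither the width nor $\beta$, and makes the decomposition honest. Now every node lies in some $H'_v$. Since $G\supseteq H$ is connected, $\bigcup_vH'_v$ is connected by Observation 2. So $H'$ is connected.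

**Step 2: define the maps.** For $v\in V(H)$ let $f(v)$ be a center of $H'_v$, that is, a node at distance at most $\sigma$ in $H'_v$ from all nodes of $H'_v$. For $x\in V(H')$ let $p(x)$ be any element of $V'_x$.

**Step 3: check the hypotheses with $L=2k$, $s=2\sigma$, $a=8k\rho$, $b=4k\rho$ and $X=H'$.** Recall that $d_H\le2k\,d_G$, as each edge of $G$ joins vertices at distance at most $2k$ in $H$.

- (a) If $d_H(u,v)\le2k$, then $u,v$ are equal or adjacent in $G$, so some node $x$ lies in both $H'_u$ and $H'_v$, and $d_{H'}(f(u),f(v))\le d(f(u),x)+d(x,f(v))\le2\sigma$.
- (b) If $xx'\in E(H')$, pick $w\in V'_x\cap V'_{x'}$. Then $d_G(p(x),p(x'))\le d_G(p(x),w)+d_G(w,p(x'))\le4\rho$, so $d_H(p(x),p(x'))\le8k\rho$.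
- (c) Both $v$ and $p(f(v))$ lie in $V'_{f(v)}$, so $d_G(v,p(f(v)))\le2\rho$ and $d_H(v,p(f(v)))\le4k\rho$.
- Girth: since $2k+1\le3k$ and $s\le\frac{2k}3$,
$$(L+1)sa+2b+1\le 3k\cdot\tfrac{2k}3\cdot8k\rho+8k\rho+1\le16k^3\rho+9k^3\rho=25k^3\rho<g .$$

Lemma 6 gives $2k<6\sigma$, that is, $\sigma>k/3$, a contradiction. $\square$

## Large girth turns coarse inverses into an isomorphism of fundamental groups

It remains to prove Lemma 6. Here are the textbook facts we rely on, with graphs regarded as $1$-complexes. The fundamental group of a connected graph $X$ is free of rank $\beta(X)$; its elements are classes of closed walks, up to inserting and deleting immediate reversals. The universal cover of $X$ is a tree on which $\pi_1(X)$ acts by deck transformations; a nontrivial deck transformation fixes no point, and the orbits of vertices and of edges are the fibers over the vertices and edges of $X$. Since midpoints of edges are not fixed either, no nontrivial deck transformation maps an edge to itself, not even reversing it. Finally, finitely generated free groups are Hopfian: a surjective homomorphism between free groups of the same finite rank is an isomorphism.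

Large girth enters only through one remark:

$$\text{a closed walk in } H \text{ with fewer than } g \text{ edges is null-homotopic,} \tag{2}$$

because the edges it uses contain no cycle and hence form a tree.

Let $n=|V(H)|$, so $\beta(H)=\frac n2+1$.

**Step 1: realize $f$ and $p$ on edges and show that they induce isomorphisms.** Extend $f$ to a continuous map $F:H\to X$ sending each edge $uv$ to a path of length at most $s$ from $f(u)$ to $f(v)$; this is possible by (a), since $L\ge1$. Extend $p$ to $P:X\to H$ sending each edge $xx'$ to a path of length at most $a$ from $p(x)$ to $p(x')$, by (b). For each $v\in V(H)$ let $q_v$ be a path of length at most $b$ from $v$ to $pf(v)$, by (c).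

For an edge $uv$ of $H$, the closed walk $uv\cdot q_v\cdot PF(uv)^{-1}\cdot q_u^{-1}$ has length at most $1+2b+sa<g$, so it is null-homotopic by (2). In other words, $PF(uv)\simeq q_u^{-1}\cdot uv\cdot q_v$ relative to the endpoints. Concatenating along a closed walk $w$ based at $v_0$, the inner terms $q_vq_v^{-1}$ cancel and
$$PF(w)\simeq q_{v_0}^{-1}\,w\,q_{v_0}.$$
So $P_*F_*:\pi_1(H,v_0)\to\pi_1(H,pf(v_0))$ is the change of base point along $q_{v_0}$, an isomorphism. In particular $P_*:\pi_1(X)\to\pi_1(H)$ is surjective. These groups are free of ranks $\beta(X)\le\beta(H)$. Abelianizing gives a surjection $\mathbb Z^{\beta(X)}\to\mathbb Z^{\beta(H)}$, so $\beta(X)\ge\beta(H)$, and hence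
$$\beta(X)=\beta(H)=\tfrac n2+1.$$
By the Hopfian property $P_*$ is an isomorphism, and then so is $F_*$. As $X$ is connected, $P_*$ is injective for every base point in $X$.

This is what replaces the survival of more than a third of the edges: $X$ cannot have lost any cycle rank.

**Step 2: pass to universal covers.** Cycles are in the way when we want an edge to separate things, so we unroll. Let $T\to H$ and $T'\to X$ be the universal covers; $T$ is the $3$-regular tree and $T'$ is a tree. Let $\Gamma=\pi_1(H,v_0)$. It acts on $T$ by deck transformations, and on $T'$ as the full deck group through the isomorphism $F_*:\Gamma\to\pi_1(X,f(v_0))$. Both actions are free on vertices and on edges, with quotients $H$ and $X$.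

Since $T$ is simply connected, the composite $T\to H\to X$ lifts to a map $\tilde F:T\to T'$. Fix the base point $\tilde v_0\in T$ over $v_0$ and let $\tilde F(\tilde v_0)$ be the base point of $T'$. If $\gamma\in\Gamma$ is the class of a closed walk $w$, then $\gamma\tilde v_0$ is the end of the lift of $w$ at $\tilde v_0$, and $\tilde F$ maps it to the end of the lift of $F(w)$ at $\tilde F(\tilde v_0)$, which is $\gamma\tilde F(\tilde v_0)$. So $\tilde F\circ\gamma$ and $\gamma\circ\tilde F$ are lifts of the same map $T\to X$ that agree at $\tilde v_0$, and therefore they are equal: $\tilde F$ is $\Gamma$-equivariant.

The map $\tilde F$ sends edges to paths of length at most $s$, so a priori it could send a path of length $L$ to one of length $Ls$. Hypothesis (a) says more.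

**Claim A.** *If $d_T(y,z)=L$, then $d_{T'}(\tilde F(y),\tilde F(z))\le s$.*

*Proof.* The $y$–$z$ path projects to a walk $W$ of length $L$ in $H$, say from $u$ to $w$. Since $d_H(u,w)\le L$, there is by (a) a path $Q$ in $X$ of length at most $s$ from $f(u)$ to $f(w)$. The closed walk $F(W)Q^{-1}$ has length at most $Ls+s=(L+1)s$, so its image under $P$ has length at most $(L+1)sa<g$ and is null-homotopic by (2). As $P_*$ is injective, $F(W)Q^{-1}$ itself is null-homotopic, so $F(W)\simeq Q$ relative to the endpoints. The lift of $F(W)$ starting at $\tilde F(y)$ ends at $\tilde F(z)$; hence so does the lift of $Q$, which has length at most $s$. $\square$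

This replaces the "no shortcuts" argument: the short connection in $X$ is homotopic to the image of the path, so it is short upstairs too.

## Edges of $X$ give almost invariant halves of the $3$-regular tree

In the contraction count, each surviving edge lay on exactly $k2^k$ directed paths of length $k$. We need a substitute for edges of $X$. An edge $\tilde e$ of $T'$ separates $T'$ into two sides, and pulling these back along $\tilde F$ gives a partition of $V(T)$. A path in $T$ whose ends lie in different classes is one whose image has to cross $\tilde e$.

Recall that a non-bridge edge is one that lies on a cycle. Let $e$ be a non-bridge edge of $X$, let $\tilde e$ be a lift of $e$ in $T'$, and let $T'_+,T'_-$ be the components of $T'-\tilde e$. Put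
$$S=\{y\in V(T):\tilde F(y)\in T'_+\},\qquad S^c=V(T)\setminus S,$$
and let $\partial S$ be the set of edges of $T$ between $S$ and $S^c$.

**Claim B.** *$\partial S$ is finite, and $S$, $S^c$ are both infinite.*

*Proof.* If $t\in\partial S$, then the path $\tilde F(t)$ joins the two sides, so it traverses $\tilde e$. There are finitely many $\Gamma$-orbits of edges of $T$. For an edge $t$ and $\gamma\in\Gamma$, the path $\tilde F(\gamma t)=\gamma\tilde F(t)$ traverses $\tilde e$ iff $\tilde F(t)$ traverses $\gamma^{-1}\tilde e$. The path $\tilde F(t)$ has finitely many edges, and each is $\gamma^{-1}\tilde e$ for at most one $\gamma$, as the action on edges is free. So each orbit contains finitely many edges of $\partial S$, and $\partial S$ is finite.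

Since $e$ is not a bridge, it lies on a cycle $C$ of $X$. Traversing $C$ repeatedly in both directions and lifting through $\tilde e$ gives a walk in $T'$ without reversals, that is, a line $\ell$ containing $\tilde e$. The deck transformation $\gamma$ that moves one vertex of $\ell$ forward by one full turn maps $\ell$ to itself, by uniqueness of lifts, and translates it by $|C|$. Let $y\in V(T)$ and let $q$ be the vertex of $\ell$ nearest to $\tilde F(y)$. Then $\tilde F(\gamma^my)=\gamma^m\tilde F(y)$ has nearest vertex $\gamma^mq$ on $\ell$. The path between these two vertices contains no edge of $\ell$, in particular not $\tilde e$, so they lie on the same side of $\tilde e$. For $m\to+\infty$ and $m\to-\infty$ the vertices $\gamma^mq$ eventually lie on different sides of $\tilde e$. The vertices $\gamma^my$ are pairwise distinct, as the $\gamma^mq$ are. So $S$ and $S^c$ are infinite. $\square$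

If $S$ is one side of a single edge of $T$, the number of directed geodesic segments of length $L$ from $S$ to $S^c$ is exactly $L2^{L-1}$: the edge has $L$ possible positions, the direction is forced, and the other $L-1$ steps have two choices each. Our $S$ is in general more complicated. It may be a half-tree with finitely many vertices switched from one side to the other, and then a segment through a given edge of $\partial S$ may well return to its original class. It is not enough to pick one edge of $\partial S$ and count the segments through it. The next claim says that the half-tree nevertheless has the smallest count. The way around the switched vertices is to use very long geodesics, whose ends lie reliably in $S$ and in $S^c$, and to read them in steps of length $L$.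

**Claim C.** *Let $T$ be the $3$-regular tree and $S\subseteq V(T)$ with $\partial S$ finite and $S,S^c$ infinite. Then there are at least $L2^{L-1}$ directed geodesic segments $(y_0,\dots,y_L)$ in $T$ with $y_0\in S$ and $y_L\in S^c$.*

A small check: let $L=2$, let $a$ be a vertex with neighbors $a_1,a_2,b$, and let $S$ be the union of the components of $T-a$ containing $a_1$ and $a_2$. The segments are $(a_1,a,b)$, $(a_2,a,b)$, and for each $i$ the two segments $(x,a_i,a)$ with $x\neq a$, six in all. The claim promises four.

*Proof.* For adjacent vertices $v,b$ let $T_{v,b}$ be the component of $T-v$ containing $b$. Call it *$S$-pure* if all but finitely many of its vertices are in $S$, *$S^c$-pure* if all but finitely many are in $S^c$, and *mixed* if it is neither. It cannot be both, being infinite. In the check above, $T_{a,a_1}$ is $S$-pure, $T_{a,b}$ is $S^c$-pure, and $T_{b,a}$ is $S$-pure, because its only vertex outside $S$ is $a$. For a mixed example, in the same tree let $c$ be a neighbor of $b$ with $c\ne a$; if instead we take $S=T_{a,a_1}$, then $T_{c,b}$ contains all of $T_{a,a_1}$ and all of $T_{a,a_2}$, so it is mixed.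

**(i) Find a branching point.** *There is a vertex $v$ with neighbors $b_1,b_2$ such that $T_{v,b_1}$ is $S$-pure and $T_{v,b_2}$ is $S^c$-pure.* Fix a vertex $o$. For $w\ne o$ let $w^-$ be the neighbor of $w$ towards $o$, and let $T_w=T_{w^-,w}$. If $w$ is farther from $o$ than all endpoints of edges in $\partial S$, then $T_w$ contains no edge of $\partial S$, so it lies entirely in $S$ or entirely in $S^c$. Hence only finitely many $T_w$ are mixed.

If some $T_w$ is mixed, choose one with $d(o,w)$ maximum. Let $w_1,w_2$ be the neighbors of $w$ other than $w^-$. The subtrees $T_{w_i}=T_{w,w_i}$ are pure by maximality. They are not of the same type, since $T_w$ consists of $w$, $T_{w_1}$ and $T_{w_2}$ and would then be pure. So $v=w$ works. If no $T_w$ is mixed, the three subtrees at $o$ are pure and not all of the same type, since $S$ and $S^c$ are infinite. So $v=o$ works.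

**(ii) Collect many long geodesics from $S$ to $S^c$ through $v$.** Let $b_3$ be the third neighbor of $v$. The endpoints of edges in $\partial S$, the vertices of $T_{v,b_1}\setminus S$ and the vertices of $T_{v,b_2}\cap S$ are finite in number; choose $D\ge1$ such that all of them have distance $<D$ from $v$. Put $M=D+L$. For $i=1,2,3$ let $\mathcal P_i$ be the set of geodesic paths $(v,z_1,\dots,z_M)$ with $z_1=b_i$, so $|\mathcal P_i|=2^{M-1}$. On such a path the edges $z_jz_{j+1}$ with $j\ge D$ are not in $\partial S$, so $z_D,\dots,z_M$ all lie in $S$ (we say *$S$-type*) or all in $S^c$ (*$S^c$-type*). By the choice of $D$, all paths in $\mathcal P_1$ are of $S$-type and all paths in $\mathcal P_2$ are of $S^c$-type. About the paths in $\mathcal P_3$ we know only that each has one of the two types.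

Let $\Lambda$ be the set of geodesics $(x_{-M},\dots,x_M)$ with $x_0=v$ for which $(x_0,x_{-1},\dots,x_{-M})$ is of $S$-type and $(x_0,x_1,\dots,x_M)$ is of $S^c$-type. Two paths from different sets $\mathcal P_i$ fit together to a geodesic. Pairs from $\mathcal P_1\times\mathcal P_2$ give $2^{2M-2}$ elements of $\Lambda$. Each path of $\mathcal P_3$ can be combined with all of $\mathcal P_2$ if it is of $S$-type, and with all of $\mathcal P_1$ if it is of $S^c$-type; this gives another $2^{M-1}\cdot2^{M-1}$ elements. So
$$|\Lambda|\ge2^{2M-1}.$$

**(iii) Each long geodesic contains at least $L$ segments as wanted.** Let $(x_i)\in\Lambda$. Each of the intervals $[-M,-D]$ and $[D,M]$ contains $L+1$ consecutive integers, hence meets every residue class modulo $L$. Within a residue class, $x_i\in S$ for indices in $[-M,-D]$ and $x_i\in S^c$ for indices in $[D,M]$. Going through the class in steps of $L$ from an index in the first interval to one in the second, we find an index $i$ with $-M\le i$, $i+L\le M$, $x_i\in S$ and $x_{i+L}\in S^c$. The segment $(x_i,\dots,x_{i+L})$ is as wanted. Different residue classes give different segments, because the $x_i$ are distinct. There are $L$ classes.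

**(iv) No segment is used too often.** Let $(y_0,\dots,y_L)$ be a directed segment, and suppose it occurs in an element of $\Lambda$ with $y_0=x_i$. Then $|i|=d(v,y_0)$. If $i\ge0$, then $d(v,y_1)>d(v,y_0)$; if $i<0$, then $d(v,y_1)<d(v,y_0)$. So the index $i$ is determined by the segment. Given $i$, the geodesic is obtained by adding $i+M$ vertices before $y_0$ and $M-L-i$ vertices after $y_L$, each with at most two choices. So the segment occurs in at most $2^{i+M}\cdot2^{M-L-i}=2^{2M-L}$ elements of $\Lambda$.

By (ii), (iii) and (iv) the number of segments is at least $L\cdot2^{2M-1}/2^{2M-L}=L2^{L-1}$. $\square$

## Counting segments against edges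

We finish the proof of Lemma 6 with the double count of the contraction case, carried out in $T$ and $T'$ modulo $\Gamma$. Count pairs consisting of a directed geodesic segment $(y_0,\dots,y_L)$ in $T$ and an edge $\tilde e$ of $T'$ that lifts a non-bridge edge of $X$ and lies on the path of $T'$ between $\tilde F(y_0)$ and $\tilde F(y_L)$. Since $\tilde F$ is equivariant, $\Gamma$ acts on these pairs, and it acts freely because it acts freely on the vertices of $T$. We estimate the number of orbits in two ways.

**Lower bound.** Fix a non-bridge edge $e$ of $X$ and one lift $\tilde e$. The lifts of $e$ form one orbit, on which $\Gamma$ acts freely, so every orbit of pairs whose second entry lifts $e$ contains exactly one pair with second entry $\tilde e$. By Claims B and C there are at least $L2^{L-1}$ segments from $S$ to $S^c$; reversing them gives as many from $S^c$ to $S$. For all of these, $\tilde e$ lies on the path between the images of the ends. So $e$ accounts for at least $L2^L$ orbits. The edges of $X$ outside a spanning tree each lie on a cycle, and there are $\beta(X)=\frac n2+1$ of them, by Step 1. Hence there are at least $(\frac n2+1)L2^L$ orbits.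

**Upper bound.** From each vertex of $T$ start $3\cdot2^{L-1}$ directed geodesic segments of length $L$, and there are $n$ orbits of vertices, so there are $3n2^{L-1}$ orbits of segments. By Claim A each segment is in at most $s$ pairs. Hence there are at most $3n2^{L-1}s$ orbits.

Together, $(\frac n2+1)L2^L\le3n2^{L-1}s$, that is,
$$(n+2)L\le3ns .$$
As $L\ge1$, this forces $s\ge1$, and then $L\le\frac{3ns}{n+2}<3s$. This proves Lemma 6, and with it Theorem 4 and Corollary 5. $\square$

## The same obstruction for quasi-isometries

Lemma 6 asks only for a pair of coarsely inverse maps, so it applies to quasi-isometries as well.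

**Definition (quasi-isometry).** A map $\varphi:V(G)\to V(X)$ is an *$(M,A)$-quasi-isometry* if
$$\tfrac1M d_G(u,v)-A\le d_X(\varphi(u),\varphi(v))\le M\,d_G(u,v)+A\qquad\text{for all }u,v\in V(G),$$
and every vertex of $X$ has distance at most $A$ from $\varphi(V(G))$.

For example, let $H$ be connected and $G=H^{2k}$. Then $d_G\le d_H\le2k\,d_G$, so the identity map is a $(2k,0)$-quasi-isometry from $G$ to $H$. The constant grows with $k$. The next theorem says that no choice of $X$ with $\beta(X)\le\beta(H)$ gives constants that are bounded for all graphs $G$ with an $H$-decomposition of small width.

**Theorem 7.** *For all integers $M\ge1$, $A\ge0$ there are a graph $H$ and a graph $G$ with an honest $H$-decomposition of outer-radial width $\le1$ such that $G$ is not $(M,A)$-quasi-isometric to any graph $X$ with $\beta(X)\le\beta(H)$, in particular to no minor of $H$.*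

*Proof.* **Step 1: choose the parameters.** Choose an integer $k\ge\frac32(M+A)$ and put
$$L=2k,\quad s=M+A,\quad a=2kM(3A+1),\quad b=4kMA .$$
Let $H$ be a connected cubic graph of girth $>(L+1)sa+2b+1$, and let $G=H^{2k}$. The decomposition with $V_h=B_H(h,k)$ from part 1 of Theorem 4 is honest and has width at most $1$; that part used no girth assumption.

**Step 2: extract the two maps.** Suppose $\varphi$ is an $(M,A)$-quasi-isometry from $G$ to a graph $X$ with $\beta(X)\le\beta(H)$. Since $G$ is connected, all distances between images are finite, and every vertex of $X$ is within $A$ of an image; so $X$ is connected. Let $f=\varphi$, and for $x\in V(X)$ choose $p(x)\in V(G)=V(H)$ with $d_X(\varphi(p(x)),x)\le A$.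

**Step 3: check the hypotheses of Lemma 6.** We use $d_H\le2k\,d_G$ again.

- (a) If $d_H(u,v)\le2k$, then $d_G(u,v)\le1$, so $d_X(f(u),f(v))\le M+A=s$.
- (b) If $xx'\in E(X)$, then $d_X(\varphi(p(x)),\varphi(p(x')))\le2A+1$. By the lower bound on $d_X$, $d_G(p(x),p(x'))\le M(2A+1+A)=M(3A+1)$, so $d_H(p(x),p(x'))\le2kM(3A+1)=a$.
- (c) By the choice of $p$ at $x=\varphi(v)$, $d_X(\varphi(v),\varphi(p(\varphi(v))))\le A$. So $d_G(v,p(\varphi(v)))\le2MA$ and $d_H(v,p(\varphi(v)))\le4kMA=b$.

Lemma 6 gives $2k<3(M+A)$, contrary to the choice of $k$. $\square$
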